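# Positive-measure conditions along an ultrafilter, and $\mathfrak b<\mathrm{cov}^*(\mathcal Z_0)$

## 1. Dyadic densities and the poset $Q_U$

We identify an integer $i$ with $\{0,\dots,i-1\}$, so for a finite set $e$ the formula $e\subseteq f(i)$ means that every element of $e$ is below $f(i)$. We put $\max\emptyset=-1$. Cut $\omega\setminus\{0\}$ into the dyadic blocks
$$I_k=[2^k,2^{k+1}),\qquad d_k(A)=\frac{|A\cap I_k|}{2^k}\quad(A\subseteq\omega),$$
and for $e\subseteq\omega$ write $I_e=\bigcup_{k\in e}I_k$. Fix a nonprincipal ultrafilter $U$ on $\omega$ and let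
$$\mu(A)=\lim_{k\to U}d_k(A),$$
the unique real $x$ such that $\{k:|d_k(A)-x|<\delta\}\in U$ for every $\delta>0$. Each $d_k$ is additive with $d_k(\omega)=1$, so $\mu$ is a finitely additive probability measure on $\mathcal P(\omega)$. It vanishes on finite sets, because then $d_k(A)=0$ for large $k$ and $U$ is nonprincipal. If $E\in U$, then $d_k(A\cap I_E)=d_k(A)$ for all $k\in E$, so $\mu(A\cap I_E)=\mu(A)$.

For example, the even numbers have $d_k=\frac12$ for all $k\ge1$, so they have measure $\frac12$ whatever $U$ is. But if $e$ is the set of even numbers and $A=I_e$, then $d_k(A)$ alternates between $1$ and $0$, and $\mu(A)$ is $1$ if $e\in U$ and $0$ otherwise.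

**Definition (the poset $Q_U$).** Conditions are pairs $(s,A)$ with $s\in[\omega]^{<\omega}$, $A\subseteq\omega$, $\mu(A)>0$ and $\max s<\min A$. Put $(t,B)\le(s,A)$ iff $s\subseteq t\subseteq s\cup A$ and $B\subseteq A$. If $G$ is generic, let $a=\bigcup\{s:(s,A)\in G\}$.

The finite set $s$ is a piece of the set $a$ that we are building; $A$ is the reservoir from which later elements must come. For instance $(\emptyset,\{\text{evens}\})$ is extended by $(\{2,10\},B)$, where $B$ is the set of multiples of $4$ above $10$; here $\mu(B)=\frac14$. In general $(s,A)\Vdash s\subseteq a\subseteq s\cup A$: if $(t,B)\in G$, then $(t,B)$ and $(s,A)$ have a common extension $(u,C)$, so $t\subseteq u\subseteq s\cup A$.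

**$Q_U$ is ccc.** Given uncountably many conditions, uncountably many share the same $s$ and satisfy $\mu(A)>1/m$ for one fixed $m$. Among any $m$ of these, two reservoirs satisfy $\mu(A\cap A')>0$; otherwise the union of the $m$ reservoirs would have measure greater than $1$. Then $(s,A\cap A')$ extends both conditions.

**Properties of $a$.** They hold in $V[G]$.

**(G1)** *$a$ is infinite.* A set of positive measure is infinite, so given $(s,A)$ and $n$ there is $x\in A$ with $x>n$, and $(s\cup\{x\},A\setminus(x+1))$ is an extension, since removing finitely many points does not change the measure.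

**(G2)** *If $S\in V$ and $\lim_kd_k(S)=0$, then $a\cap S$ is finite.* We have $\mu(S)=0$, so $(s,A\setminus S)\le(s,A)$, and this condition forces $a\cap S\subseteq s$.

**(G3)** *The set $x_a=\{k:a\cap I_k\ne\emptyset\}$ is infinite, and $x_a\subseteq^*E$ for every $E\in U$*, where $b\subseteq^*c$ means that $b\setminus c$ is finite. It is infinite because $a$ is infinite and the blocks are finite. Given $(s,A)$ and $E\in U$, the condition $(s,A\cap I_E)$ forces that only the finitely many blocks met by $s$ can put an element of $x_a$ outside $E$. Since one of $D,\omega\setminus D$ is in $U$ for each $D\subseteq\omega$ in $V$, no $D\in V$ *splits* $x_a$: it is never the case that both $x_a\cap D$ and $x_a\setminus D$ are infinite.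

## 2. Covering infinite sets by sets of density zero

The poset $Q_U$ is there to enlarge a cardinal. Let
$$\mathcal Z_0=\Big\{b\subseteq\omega:\lim_{n\to\infty}\frac{|b\cap n|}{n}=0\Big\}$$
be the ideal of sets of asymptotic density $0$.

**Fact (blocks suffice).** *$b\in\mathcal Z_0$ iff $d_k(b)\to0$.* If $b\in\mathcal Z_0$, then $d_k(b)\le2|b\cap2^{k+1}|/2^{k+1}\to0$. Conversely, let $d_k(b)\to0$. For $2^k\le m<2^{k+1}$ we have $|b\cap m|/m\le2^{-k}\big(1+\sum_{j\le k}2^jd_j(b)\big)$. The right side tends to $0$: the terms with $j\le j_0$ contribute at most $2^{j_0+1}/2^k$, and the others contribute at most $2\sup_{j>j_0}d_j(b)$.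

So $\mu$ vanishes on $\mathcal Z_0$, and (G2) says that $a$ is almost disjoint from every element of $\mathcal Z_0\cap V$. The set of squares is in $\mathcal Z_0$, since at most $2^{(k+1)/2}$ squares lie in $I_k$; the even numbers are not.

**Definition.** An ideal $\mathcal I$ on $\omega$ is *tall* if $\omega\notin\mathcal I$, $[\omega]^{<\omega}\subseteq\mathcal I$ and every $a\in[\omega]^\omega$ has an infinite subset in $\mathcal I$. It is a *P-ideal* if for all $a_n\in\mathcal I$ ($n\in\omega$) there is $a\in\mathcal I$ with $a_n\subseteq^*a$ for all $n$.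

$\mathcal Z_0$ has both properties. For tallness, thin an infinite set to an infinite subset with at most one point in each block; its densities are at most $2^{-k}$. For the P-property, given $a_n\in\mathcal Z_0$ choose $m_0<m_1<\cdots$ with $d_k(a_0\cup\dots\cup a_n)<1/(n+1)$ for $k\ge m_n$, and put $a=\bigcup_n(a_n\setminus2^{m_n})$. For $m_n\le k<m_{n+1}$ we have $a\cap I_k\subseteq a_0\cup\dots\cup a_n$, so $d_k(a)<1/(n+1)$.

**Definition.** For a tall P-ideal $\mathcal I$,
$$\mathrm{cov}^*(\mathcal I)=\min\{|\mathcal F|:\mathcal F\subseteq\mathcal I\ \wedge\ \forall a\in[\omega]^\omega\ \exists b\in\mathcal F\ |a\cap b|=\omega\}.$$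

In words: how many density-zero sets do we need so that every infinite set is hit infinitely often by one of them? Two cases can be done by hand. The whole of $\mathcal Z_0$ is enough, by tallness, so $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak c$. Countably many sets are never enough: given $b_n\in\mathcal Z_0$, take $b\in\mathcal Z_0$ with $b_n\subseteq^*b$ for all $n$; then $\omega\setminus b$ is infinite and almost disjoint from every $b_n$. So $\aleph_1\le\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak c$.

Recall that $f\le^*g$ means $f(i)\le g(i)$ for all but finitely many $i$. The number $\mathfrak b$ is the least size of a $\le^*$-unbounded family in $\omega^\omega$, and $\mathfrak d$ is the least size of a dominating family. It is known that $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak d$ holds in ZFC. The question comes from Dilip Raghavan and Saharon Shelah, "Two inequalities between cardinal invariants", arXiv:1505.06296 (2015): is $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak b$ provable in ZFC? The answer is no.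

**Theorem 1.** *Assume CH. There is a ccc poset forcing $\mathfrak b=\aleph_1<\mathrm{cov}^*(\mathcal Z_0)=\mathfrak c=\aleph_2$.*

Every model of ZFC has a forcing extension satisfying CH, so $\mathfrak b<\mathrm{cov}^*(\mathcal Z_0)$ is consistent relative to ZFC. For the next theorem recall that $\mathrm{cov}(\mathcal N)$ is the least number of null sets covering $2^\omega$; that $\mathfrak s$ is the least size of a family of subsets of $\omega$ such that every infinite set is split by one of them; and that $\mathrm{MA}_{<\kappa}$ says that for every ccc poset and every family of fewer than $\kappa$ dense sets there is a filter meeting them all. MA is $\mathrm{MA}_{<\mathfrak c}$.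

**Theorem 2.** *Assume MA and $\mathfrak c=\kappa$ (CH is allowed, with $\kappa=\aleph_1$). There is a ccc poset forcing $\mathrm{MA}_{<\kappa}$, $\mathfrak b=\kappa$ and $\mathrm{cov}^*(\mathcal Z_0)=\mathrm{cov}(\mathcal N)=\mathfrak s=\mathfrak c=\kappa^+$.*

**Theorem 3.** *Assume MA and $\mathfrak c=\lambda>\aleph_1$. There is a ccc poset forcing $\mathrm{non}^*(\mathcal Z_0)=\aleph_1<\mathfrak d=\mathfrak c=\lambda$, where*
$$\mathrm{non}^*(\mathcal Z_0)=\min\{|\mathcal A|:\mathcal A\subseteq[\omega]^\omega,\ \forall b\in\mathcal Z_0\ \exists a\in\mathcal A\ |a\cap b|<\omega\}.$$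

The strategy for Theorem 1: iterate posets $Q_U$ for $\omega_2$ steps over a model of CH. Any $\aleph_1$ density-zero sets of the final model appear at an intermediate stage, and the next generic set $a$ is almost disjoint from all of them. So $\mathrm{cov}^*(\mathcal Z_0)$ becomes $\aleph_2$. The whole difficulty is to keep $\mathfrak b$ small, that is, to keep some $\le^*$-unbounded family of the ground model unbounded.

## 3. An unbounded family knows when, not where

Before forcing, we try to *prove* $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak b$. Take an unbounded family $G$ of strictly increasing functions. Given an infinite $a$, some $g\in G$ grows so fast infinitely often that $[2^{g(n)},2^{g(n+1)})$ contains points of $a$ for infinitely many $n$. But a set $S\in\mathcal Z_0$ can contain only a small fraction of such an interval, and $g$ does not tell us which fraction contains the points of $a$. This is where the attempt stops. If we are told where to look, it succeeds; the next result isolates the missing information.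

**Definition.** $\mathfrak z$ is the least size of a family $\mathcal B$ of decreasing sequences $\bar B=(B_n)$ of subsets of $\omega$ with $\lim_n\sup_kd_k(B_n)=0$ such that for every $a\in[\omega]^\omega$ some $\bar B\in\mathcal B$ has all $a\cap B_n$ infinite.

For example let $B_n$ be the set of multiples of $2^n$. Then $d_k(B_n)=2^{-n}$ for $k\ge n$, and $d_k(B_n)=0$ for $k<n$. So $\sup_kd_k(B_n)=2^{-n}$, although no $B_n$ is in $\mathcal Z_0$. This single sequence serves every $a$ that contains infinitely many multiples of each $2^n$.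

**Proposition 4 (ZFC).** *$\mathfrak z\le\mathrm{cov}^*(\mathcal Z_0)\le\max\{\mathfrak b,\mathfrak z\}$. Hence $\mathfrak b<\mathrm{cov}^*(\mathcal Z_0)$ iff $\mathfrak b<\mathfrak z$, and in that case $\mathrm{cov}^*(\mathcal Z_0)=\mathfrak z$.*

*Proof.* **Step 1: $\mathfrak z\le\mathrm{cov}^*(\mathcal Z_0)$.** Let $\mathcal F$ witness $\mathrm{cov}^*(\mathcal Z_0)$. Replace each $b\in\mathcal F$ by the sequence $B_n=b\setminus2^{m_n}$, where $(m_n)$ is increasing and $d_k(b)<1/(n+1)$ for $k\ge m_n$. Then $\sup_kd_k(B_n)\le1/(n+1)$, and if $a\cap b$ is infinite, so is every $a\cap B_n$.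

**Step 2: $\mathrm{cov}^*(\mathcal Z_0)\le\max\{\mathfrak b,\mathfrak z\}$.** We cut each $\bar B$ along an unbounded family. Let $\mathcal B$ witness $\mathfrak z$ and let $G$ be an unbounded family of $\mathfrak b$ strictly increasing functions (enlarge each member of an unbounded family to a strictly increasing function). For $\bar B\in\mathcal B$ and $g\in G$ put
$$S_{\bar B,g}=\bigcup_n\big(B_n\cap[2^{g(n)},2^{g(n+1)})\big).$$
For $g(n)\le k<g(n+1)$ we have $d_k(S_{\bar B,g})=d_k(B_n)$, and $n\to\infty$ as $k\to\infty$; so $S_{\bar B,g}\in\mathcal Z_0$. There are at most $\max\{\mathfrak b,\mathfrak z\}$ such sets.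

Let $a\in[\omega]^\omega$ and let $\bar B\in\mathcal B$ have all $a\cap B_n$ infinite. Choose a strictly increasing $\varphi$ with $\varphi(x)>x$ and
$$a\cap B_n\cap[2^x,2^{\varphi(x)})\ne\emptyset\quad\text{for all }n\le x.$$
Write $\varphi^{(n)}$ for the $n$-th iterate, and choose $g\in G$ with $g\not\le^*(n\mapsto\varphi^{(n)}(n))$. We claim that $g(n+1)\ge\varphi(g(n))$ for infinitely many $n$. Otherwise there is $m$ with $g(n+1)<\varphi(g(n))$ for all $n\ge m$. By induction $g(n)\le\varphi^{(n-m)}(g(m))$ for $n\ge m$, and for $n\ge\max(m,g(m))$ this is at most $\varphi^{(n-m)}(n)\le\varphi^{(n)}(n)$, contradicting the choice of $g$. For each of the infinitely many $n$ we have $n\le g(n)$, so $a\cap B_n$ meets $[2^{g(n)},2^{\varphi(g(n))})\subseteq[2^{g(n)},2^{g(n+1)})$. These intervals are disjoint, so $a\cap S_{\bar B,g}$ is infinite.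

**Step 3: the remaining assertions.** If $\mathfrak b<\mathrm{cov}^*(\mathcal Z_0)\le\max\{\mathfrak b,\mathfrak z\}$, then $\mathfrak b<\mathfrak z$, and $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak z\le\mathrm{cov}^*(\mathcal Z_0)$. Conversely $\mathfrak b<\mathfrak z$ gives $\mathfrak b<\mathfrak z\le\mathrm{cov}^*(\mathcal Z_0)$. $\square$

## 4. Two posets that add a dominating function

We turn to forcing. A sensible person who wants an infinite set almost disjoint from all of $\mathcal Z_0\cap V$ would first let the reservoirs be complements of density-zero sets. Let $M$ be the set of pairs $(s,A)$ with $s$ finite, $\omega\setminus A\in\mathcal Z_0$, $\max s<\min A$, ordered as $Q_U$. Conditions with the same $s$ are compatible, so $M$ is ccc, and its generic set $a$ is infinite and almost disjoint from each $S\in\mathcal Z_0\cap V$, exactly as in (G1) and (G2). The trouble is the bounding number.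

**Observation 1.** *$M$ adds a function dominating $\omega^\omega\cap V$.*

In $V[G]$ let $\dot f(n)$ be the least $k\ge n$ with $d_k(a)\ge1-2^{-n}$. It exists: given $(s,A)$ and $n$, we have $d_k(A)\to1$, so there is $k\ge n$ with $I_k$ above $\max s$ and $d_k(A)\ge1-2^{-n}$. Extend $(s,A)$ to $(s\cup(A\cap I_k),A\setminus2^{k+1})$.

Let $g\in V$ be strictly increasing and let $(s,A)\in M$. For each $k$ let $n(k)$ be the least $n$ with $g(n)>k$. Since $n(k)\le n$ implies $k<g(n)$, we have $n(k)\to\infty$. Choose $R\subseteq\omega$ with $|R\cap I_k|=\min\{2^k,\lfloor2^{k-n(k)}\rfloor+1\}$ for all $k$. Then $d_k(R)\le2^{-n(k)}+2^{-k}\to0$, so $(s,A\setminus R)\in M$ extends $(s,A)$. It forces $a\subseteq s\cup(A\setminus R)$. Let $n\ge1$ and $k<g(n)$ with $I_k\cap s=\emptyset$; then $n\ge n(k)$. If $n(k)\ge1$, then $d_k(R)>2^{-n(k)}$, so $d_k(a)<1-2^{-n(k)}\le1-2^{-n}$. If $n(k)=0$, then $I_k\subseteq R$ and $d_k(a)=0<1-2^{-n}$. Only finitely many blocks meet $s$ and $\dot f(n)\ge n$, so $\dot f(n)\ge g(n)$ for all large $n$.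

So iterating $M$ raises $\mathfrak b$ together with $\mathrm{cov}^*(\mathcal Z_0)$. The argument uses that all reservoirs have densities tending to $1$, so that the thresholds $1-2^{-n}$ can always be reached but can be delayed at the cost of a density-zero set. In $Q_U$ reservoirs may be shrunk to any positive measure, so these thresholds are no longer always reachable. But $Q_U$ has its own danger.

**Observation 2.** *There is $U$ such that $Q_U$ adds a function dominating $\omega^\omega\cap V$.*

Fix a nonprincipal ultrafilter $D$ on $\omega$, identify $\omega$ with $\omega\times\omega$ by a bijection in $V$, and let $E\in U$ iff $\{n:\{m:(n,m)\in E\}\in D\}\in D$. This is a nonprincipal ultrafilter. It contains the complement of each column $\{n\}\times\omega$, and it contains $E_g=\{(n,m):m>g(n)\}$ for every $g\in\omega^\omega\cap V$. By (G3) the infinite set $x_a$ is almost contained in all of these. So it meets each column in a finite set, and it meets infinitely many columns. Let $f(n)=\min\{m:(n',m)\in x_a\}$, where $n'$ is the least $n'\ge n$ whose column meets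 $x_a$. If $g\in V$ is nondecreasing, only finitely many points of $x_a$ lie outside $E_g$, so for large $n$ we get $f(n)>g(n')\ge g(n)$.

So $U$ must be chosen with care. Section 6 formulates what we need from $U$ and shows that it suffices; Section 7 constructs such a $U$.

## 5. Diagonal intersections in measure, and a random real

The measure $\mu$ is only finitely additive, but because it is a limit along $U$ it satisfies a substitute for continuity from above.

**Lemma 5.** *If $C_0\supseteq C_1\supseteq\cdots$ and $\mu(C_n)\ge\varepsilon$ for all $n$, there is $C\subseteq C_0$ with $\mu(C)\ge\varepsilon$ and $\mu(C\setminus C_n)=0$ for all $n$.*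

*Proof.* Put $W_0=\omega$ and, for $n\ge1$, $W_n=W_{n-1}\cap\{k\ge n:d_k(C_n)>\varepsilon-1/n\}$. These sets are in $U$, decrease, and have empty intersection. So each $k$ lies in exactly one $W_n\setminus W_{n+1}$, and for this $n$ we let $C\cap I_k=C_n\cap I_k$; also $0\notin C$. Clearly $C\subseteq C_0$. Let $n\ge1$ and $k\in W_n$. Then $k\in W_m\setminus W_{m+1}$ for some $m\ge n$, so $C\cap I_k=C_m\cap I_k\subseteq C_n$ and $d_k(C)=d_k(C_m)>\varepsilon-1/m\ge\varepsilon-1/n$. As $W_n\in U$, we get $\mu(C)\ge\varepsilon-1/n$ and $\mu(C\setminus C_n)=0$. Let $n\to\infty$ for the first; for $n=0$ the second is trivial. $\square$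

The first use is for $\mathrm{cov}(\mathcal N)$ in Theorem 2 only.

**Lemma 6.** *$Q_U$ adds a random real over $V$, that is, an $r\in2^\omega$ avoiding every null set coded in $V$.*

*Proof.* **Step 1: defining $r$.** For $x=2^k+y\in I_k$ read $y<2^k$ as a $k$-bit string. For $\tau\in2^{<\omega}$ let $T_\tau$ be the set of $x\in\bigcup_{k\ge|\tau|}I_k$ whose string begins with $\tau$. Then $d_k(T_\tau)=2^{-|\tau|}$ for $k\ge|\tau|$, so $\mu(T_\tau)=2^{-|\tau|}$. For example, $T_{(1)}$ contains $3=2+1$, $6$ and $7$, but not $4$ or $5$. For each $n$ the sets $T_\tau$ with $|\tau|=n$ partition the cofinite set $\omega\setminus2^n$, so every $(s,A)$ has an extension $(s,A\cap T_\tau)$ with $|\tau|=n$. Hence in $V[G]$ for each $n$ there is $\tau$ of length $n$ with $a\subseteq^*T_\tau$. It is unique since $a$ is infinite, and the $\tau$'s for different $n$ cohere since $T_{\tau'}\subseteq T_\tau$ for $\tau'\supseteq\tau$. So there is $r\in2^\omega$ with $a\subseteq^*T_{r\restriction n}$ for all $n$.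

**Step 2: avoiding small open sets.** Let $(s,A)\in Q_U$ and let $O=\bigcup_j[\tau_j]$ (disjoint union) be an open set coded in $V$ whose measure $|O|$ is less than $\mu(A)$. The sets $C_m=A\setminus\bigcup_{j<m}T_{\tau_j}$ decrease and have measure at least $\mu(A)-|O|>0$. Lemma 5 gives $C\subseteq A$ with $\mu(C)>0$ and $\mu(C\cap T_{\tau_j})=0$ for all $j$. Any $(t,C')\le(s,C)$ extends to $(t,C'\setminus T_{\tau_j})$, which forces $a\cap T_{\tau_j}\subseteq t$, so $a\not\subseteq^*T_{\tau_j}$ and $r\notin[\tau_j]$. Hence $(s,C)\Vdash r\notin O$.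

**Step 3: null sets.** A null set coded in $V$ is covered by open sets coded in $V$ of arbitrarily small measure. So by Step 2 the conditions forcing $r$ to avoid it are dense. $\square$

## 6. Finite tests inside members of $U$, and preservation of unboundedness

**Definition.** Let $F\subseteq\omega^\omega$. We say that *$(\dagger)_F$ holds for $U$* if for every sequence $(\mathcal Y_i)_{i\in\omega}$ of sets $\mathcal Y_i\subseteq[\omega]^{<\omega}\setminus\{\emptyset\}$ such that every $E\in U$ contains (as a subset) an element of every $\mathcal Y_i$, there is $f\in F$ such that for every $E\in U$ there are infinitely many $i$ with some $e\in\mathcal Y_i$, $e\subseteq E\cap f(i)$.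

Think of the elements of $\mathcal Y_i$ as finite tests. Every member of $U$ passes a test at every level $i$; the property says that one $f\in F$, chosen *before* $E$, bounds a passed test at infinitely many levels. For example let $\mathcal Y_i=\{e\subseteq\omega\setminus i:|e|=i+1\}$, and let $n_E(i)$ be the $(i+1)$-st element of $E\setminus i$. Then $(\dagger)_F$ provides a single $f\in F$ such that for every $E\in U$ we have $n_E(i)<f(i)$ for infinitely many $i$.

**Lemma 7.** *If $(\dagger)_F$ holds for $U$, then for every $Q_U$-name $\dot f$ for an element of $\omega^\omega$ there is $f\in F$ with $\Vdash f\not\le^*\dot f$. In particular $Q_U$ forces that $F$ is unbounded.*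

(So $(\dagger)_F$ fails for the ultrafilter of Observation 2, for every $F$.)

*Proof.* **Step 1: countable data that decide $\dot f$.** We replace the name by countably many conditions. For finite $t$ and $i\in\omega$ let $\mathfrak B_{t,i}$ be a maximal family of sets $B$ such that $(t,B)\in Q_U$ decides $\dot f(i)$ and distinct members have $\mu$-null intersection. It is countable, because fewer than $m$ members have measure $>1/m$. Every finite $s$ has a finite $t\supseteq s$ with $\mathfrak B_{t,i}\ne\emptyset$: take $(t,B)\le(s,\omega\setminus(\max s+1))$ deciding $\dot f(i)$. So for fixed $i$ the set $\{(t,B):B\in\mathfrak B_{t,i}\}$ is countably infinite. Enumerate it as $\{(t_{i,j},B_{i,j}):j\in\omega\}$ and let $(t_{i,j},B_{i,j})\Vdash\dot f(i)=v_{i,j}$.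

**(P)** *For all $(s,A)\in Q_U$ and all $i$ there is $j$ with $s\subseteq t_{i,j}\subseteq s\cup A$ and $\mu(A\cap B_{i,j})>0$.* Take $(t,C)\le(s,A)$ deciding $\dot f(i)$. By maximality of $\mathfrak B_{t,i}$ there is $B\in\mathfrak B_{t,i}$ with $\mu(C\cap B)>0$, and $C\subseteq A$.

For such $j$, the pair $(t_{i,j},A\cap B_{i,j})$ is a common extension of $(s,A)$ and $(t_{i,j},B_{i,j})$, so it forces $\dot f(i)=v_{i,j}$. We want to bound $v_{i,j}$ in advance, for infinitely many $i$. For $X\subseteq\omega$ put
$$\Phi^N_{s,i}(X)=\bigcup\{B_{i,j}:j<N,\ v_{i,j}<N,\ s\subseteq t_{i,j}\subseteq s\cup X\}.$$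
This is monotone in $N$ and in $X$. If $A$ meets $\Phi^N_{s,i}(A)$ in positive measure, then $(s,A)$ has an extension forcing $\dot f(i)<N$.

*Example.* Let $\dot f(i)=\min(a\setminus i)$. A condition $(t,B)$ with $t\not\subseteq i$ decides $\dot f(i)=\min(t\setminus i)$. If $t\subseteq i$, then no $(t,B)$ decides $\dot f(i)$, because different elements of $B\setminus i$ can be made the least element of $a\setminus i$. So we may take $\mathfrak B_{t,i}=\{\omega\setminus(\max t+1)\}$ for $t\not\subseteq i$, and $\mathfrak B_{t,i}=\emptyset$ otherwise. Then $\Phi^N_{s,i}(X)$ is empty or cofinite. It is cofinite as soon as $X$ has an element $x\ge i$ with $x>\max s$ and $N$ is large enough; for $s\subseteq i$ this means that $N$ exceeds $x$ and the index $j$ of $t_{i,j}=s\cup\{x\}$.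

**Step 2: for a single set $X$, large $N$ suffices.**

**Claim 1.** *If $X\cap(\max s+1)=\emptyset$, then $\lim_N\mu(X\setminus\Phi^N_{s,i}(X))=0$.*

Otherwise the decreasing sets $C_N=X\setminus\Phi^N_{s,i}(X)$ have measures at least some $\varepsilon>0$. Let $C\subseteq X$ be as in Lemma 5. Then $(s,C)\in Q_U$, and (P) gives $j$ with $s\subseteq t_{i,j}\subseteq s\cup C\subseteq s\cup X$ and $\mu(C\cap B_{i,j})>0$. For $N>j,v_{i,j}$ we have $B_{i,j}\subseteq\Phi^N_{s,i}(X)$, so $C\cap B_{i,j}\subseteq C\setminus C_N$ is null, a contradiction.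

**Step 3: why uniformity in $A$ needs more than compactness.** To apply $(\dagger)_F$ we need finite tests $e\subseteq\omega$ such that *every* reservoir $A$ that looks correct on the blocks $I_k$, $k\in e$, meets $\Phi^{\max e}_{s,i}(A\cap I_e)$ in positive measure. The natural proof is by compactness: if longer and longer $e_n$ fail, witnessed by $A^n$, pass to a limit $X$ of the $A^n$ in $2^\omega$, and to a limit $\lambda(H)$ of $\mu(A^n\cap H)$ for countably many sets $H$. The sets $G_N=\Phi^N_{s,i}(X)$ will satisfy $\lambda(G_N)=0$, because each $A^n$ misses its $\Phi$-set in measure, while Claim 1 says that $G_N$ covers most of $X$. But $\mu(X\cap H)$ need not be close to $\lambda(H)$: the sets $A^n=\omega\setminus n$ converge to $\emptyset$ while $\mu(A^n)=1$. So "looks correct" must include that $d_k(A\cap H)$ is close to $\mu(A\cap H)$ for $k\in e$. Given $A$, the $k$ with this property form a set in $U$, but only if we ask it for finitely many $H$, say the atoms of a finite algebra $\Sigma_\ell$. The set $G_N$ lies in a finer algebra $\Sigma_m$, and there the agreement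 may be lost. Take $\ell=0$, $\Sigma_0=\{\emptyset,\omega\}$, let $G=X$ be the set of even numbers, and let $\lambda(H)=\mu(H\setminus G)$. Then $\lambda(\omega)=\mu(X)=\frac12$ and $X\subseteq G$, yet $\lambda(G)=0$.

What detects this is a second moment. In the example, $\lambda(\omega)^2/\mu(\omega)=\frac14$, but after adding $G$ to the algebra the sum of $\lambda(H)^2/\mu(H)$ over the atoms is $\frac12$. For a fixed $A$ such sums increase with the algebra and are bounded, so from some $\ell$ on they hardly change; we restrict the test at $\ell$ to those $A$ that are already stable at $\ell$.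

**Step 4: finite algebras and the second moment.** Enumerate all $B_{i,j}$ ($i,j\in\omega$) as $H_0,H_1,\dots$. Let $\Sigma_\ell$ be the finite algebra of sets generated by $H_0,\dots,H_{\ell-1}$, with set of atoms $\mathrm{At}_\ell$ (at most $2^\ell$ of them), and $\Sigma_\infty=\bigcup_\ell\Sigma_\ell$. The integral of a simple function $\sum_rc_r1_{A_r}$ is $\sum_rc_r\mu(A_r)$. Let $\lambda:\Sigma_\infty\to[0,1]$ be finitely additive with $\lambda\le\mu$; so $\lambda$ vanishes on $\mu$-null sets. Put
$$w_\ell=\sum_{H\in\mathrm{At}_\ell,\ \mu(H)>0}\frac{\lambda(H)}{\mu(H)}1_H,\qquad q_\ell(\lambda)=\int w_\ell^2\,d\mu=\sum_{H\in\mathrm{At}_\ell,\ \mu(H)>0}\frac{\lambda(H)^2}{\mu(H)}\le1.$$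
Here $0\le w_\ell\le1$. A set $G\in\Sigma_m$ is a union of atoms of $\Sigma_m$, so
$$\int_Gw_m\,d\mu=\lambda(G)\qquad(G\in\Sigma_m).\tag{1}$$
For $m\ge\ell$, apply (1) to the atoms of $\Sigma_\ell$:
$$\int w_mw_\ell\,d\mu=\sum_{H\in\mathrm{At}_\ell,\ \mu(H)>0}\frac{\lambda(H)}{\mu(H)}\int_Hw_m\,d\mu=\sum_{H\in\mathrm{At}_\ell,\ \mu(H)>0}\frac{\lambda(H)}{\mu(H)}\lambda(H)=q_\ell(\lambda).$$
Expanding the square we get
$$\int(w_m-w_\ell)^2\,d\mu=q_m(\lambda)-2q_\ell(\lambda)+q_\ell(\lambda)=q_m(\lambda)-q_\ell(\lambda)\ge0\qquad(m\ge\ell).\tag{2}$$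
For $A\subseteq\omega$ write $q_\ell(A)$ for $q_\ell(\lambda)$ with $\lambda(H)=\mu(A\cap H)$. By (2) the sequence $q_\ell(A)$ is nondecreasing; it is bounded by $1$, so it converges.

**Step 5: good tests.** Let $s\subseteq i$, $0<\varepsilon\le1$, $\ell\in\omega$, and put $\eta=\varepsilon^2/2^{\ell+2}$.

**Definition.** A finite nonempty $e\subseteq\omega\setminus i$ is *$(s,i,\varepsilon,\ell)$-good* if every $A\subseteq\omega$ with

* (a) $\mu(A)\ge\varepsilon$,
* (b) $q_m(A)-q_\ell(A)\le\varepsilon^4/16$ for all $m\ge\ell$,
* (c) $|d_k(A\cap H)-\mu(A\cap H)|\le\eta$ for all $k\in e$ and $H\in\mathrm{At}_\ell$,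

satisfies $\mu\big(A\cap\Phi^{\max e}_{s,i}(A\cap I_e)\big)>0$.

If $e$ is good and $e\subseteq e'\subseteq\omega\setminus i$ with $e'$ finite, then $e'$ is good: (c) for $e'$ implies (c) for $e$, and $\Phi$ is monotone.

*Example (continued).* Let $\dot f(i)=\min(a\setminus i)$ and $\ell=0$, so $\mathrm{At}_0=\{\omega\}$ and $\eta=\varepsilon^2/4$. Take any $k\ge i$ and let $e=\{k,k'\}$, where $k'\ge2^{k+1}$ exceeds the indices $j$ of the finitely many pairs $(t_{i,j},B_{i,j})$ with $t_{i,j}=s\cup\{x\}$, $x\in I_k$. Then $e$ is $(s,i,\varepsilon,0)$-good: (a) and (c) give $d_k(A)\ge\varepsilon-\varepsilon^2/4>0$, so there is $x\in A\cap I_k$, and $x\ge2^k>i$. Its pair has index and value below $k'$ and second coordinate $\omega\setminus(x+1)$, so $\Phi^{k'}_{s,i}(A\cap I_e)$ is cofinite.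

**Step 6: good tests exist inside every member of $U$.**

**Claim 2.** *For all $s\subseteq i$, $0<\varepsilon\le1$, $\ell\in\omega$ and $E\in U$, some finite nonempty $e\subseteq E\setminus i$ is $(s,i,\varepsilon,\ell)$-good.*

Suppose not. For large $n$ the set $e_n=(E\setminus i)\cap n$ is nonempty and not good; let $A^n$ satisfy (a)–(c) for $e_n$ with
$$\mu\big(A^n\cap\Phi^{\max e_n}_{s,i}(A^n\cap I_{e_n})\big)=0.\tag{3}$$
Since $\Sigma_\infty$ is countable, by compactness there is an infinite set $M$ of indices along which $A^n\to X$ in $2^\omega$ and $\mu(A^n\cap H)\to\lambda(H)$ for every $H\in\Sigma_\infty$. Then $\lambda$ is finitely additive, $\lambda\le\mu$, and $\lambda(\omega)\ge\varepsilon$. Each $q_m$ is a finite sum, so (b) passes to the limit: $q_m(\lambda)-q_\ell(\lambda)\le\varepsilon^4/16$ for $m\ge\ell$. Let $Y=X\cap I_{E\setminus i}$. For $k\in E\setminus i$ we have $2^k>k\ge i>\max s$, so $Y\cap(\max s+1)=\emptyset$.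

*(i) $Y$ agrees with $\lambda$ on $\mathrm{At}_\ell$.* Let $k\in E\setminus i$ and $H\in\mathrm{At}_\ell$. For large $n\in M$ we have $k\in e_n$ and $A^n\cap I_k=X\cap I_k=Y\cap I_k$, so (c) reads $|d_k(Y\cap H)-\mu(A^n\cap H)|\le\eta$. Let $n\to\infty$ in $M$ to get $|d_k(Y\cap H)-\lambda(H)|\le\eta$. This holds for all $k\in E\setminus i\in U$, so
$$|\mu(Y\cap H)-\lambda(H)|\le\eta\qquad(H\in\mathrm{At}_\ell).\tag{4}$$

*(ii) $\lambda$ vanishes on $G_N=\Phi^N_{s,i}(Y)$.* Fix $N$. As a finite union of sets $B_{i,j}$, $G_N$ is in $\Sigma_\infty$. Only finitely many finite sets $t_{i,j}$ are involved, and $Y\subseteq I_{E\setminus i}$, so $G_N=\Phi^N_{s,i}(Y\cap I_{e_{n_0}})$ for some $n_0$. For large $n\in M$ we have $e_n\supseteq e_{n_0}$, $A^n\cap I_{e_{n_0}}=Y\cap I_{e_{n_0}}$ and $\max e_n\ge N$. By monotonicity $G_N\subseteq\Phi^{\max e_n}_{s,i}(A^n\cap I_{e_n})$, so $\mu(A^n\cap G_N)=0$ by (3). In the limit $\lambda(G_N)=0$.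

*(iii) The contradiction.* We estimate $\int_Yw_\ell\,d\mu$ in two ways. By Claim 1 fix $N$ with $\mu(Y\setminus G_N)<\varepsilon^2/4$, and then $m\ge\ell$ with $G_N\in\Sigma_m$. By the Cauchy–Schwarz inequality and (2),
$$\int|w_m-w_\ell|\,d\mu\le\Big(\int(w_m-w_\ell)^2\,d\mu\Big)^{1/2}\le\frac{\varepsilon^2}4 .$$
Since $0\le w_\ell\le1$, using (1) for $G_N$,
$$\int_Yw_\ell\,d\mu\le\mu(Y\setminus G_N)+\int_{G_N}w_m\,d\mu+\int|w_m-w_\ell|\,d\mu<\frac{\varepsilon^2}4+\lambda(G_N)+\frac{\varepsilon^2}4=\frac{\varepsilon^2}2 .$$
On the other hand, by (4), by $\lambda(H)\le\mu(H)$, and since there are at most $2^\ell$ atoms,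
$$\int_Yw_\ell\,d\mu=\sum_{H\in\mathrm{At}_\ell,\ \mu(H)>0}\frac{\lambda(H)}{\mu(H)}\,\mu(Y\cap H)\ge\sum_{H\in\mathrm{At}_\ell,\ \mu(H)>0}\frac{\lambda(H)^2}{\mu(H)}-2^\ell\eta .$$
Summing over the same $H$, Cauchy–Schwarz gives $\lambda(\omega)^2=\big(\sum_H\lambda(H)\big)^2\le\sum_H\frac{\lambda(H)^2}{\mu(H)}\cdot\sum_H\mu(H)$, and the last factor is $1$. As $2^\ell\eta=\varepsilon^2/4$, we get $\int_Yw_\ell\,d\mu\ge\lambda(\omega)^2-\varepsilon^2/4\ge\frac34\varepsilon^2$, a contradiction. This proves Claim 2.

**Step 7: applying $(\dagger)_F$.** We collect the good tests so that the resulting $f$ does not depend on the condition. Let $\mathcal Y_i$ be the set of finite nonempty $e\subseteq\omega\setminus i$ that are $(s,i,\varepsilon,\ell)$-good for all $s\subseteq i$, all $\ell\le i$ and all $\varepsilon\in\{1,\frac12,\dots,\frac1{i+1}\}$. These are finitely many triples. Given $E\in U$, take a good $e\subseteq E\setminus i$ for each triple by Claim 2; by upward closure the union is in $\mathcal Y_i$. So every $E\in U$ contains an element of every $\mathcal Y_i$. Let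 $f\in F$ be given by $(\dagger)_F$.

Let $(s,A)\in Q_U$ and $m_0\in\omega$. Choose $r\ge1$ with $\varepsilon=1/r\le\mu(A)$, and $\ell$ with $q_m(A)-q_\ell(A)\le\varepsilon^4/16$ for all $m\ge\ell$; it exists because $q_\ell(A)$ converges monotonically. With $\eta=\varepsilon^2/2^{\ell+2}$, the set
$$E=\{k:|d_k(A\cap H)-\mu(A\cap H)|\le\eta\text{ for all }H\in\mathrm{At}_\ell\}$$
is in $U$, since $\mathrm{At}_\ell$ is finite. Choose $i\ge m_0,\ell,r$ with $s\subseteq i$ and $e\in\mathcal Y_i$ with $e\subseteq E\cap f(i)$. Then $A$ satisfies (a), (b), (c) for $e$, so $\mu(A\cap\Phi^{\max e}_{s,i}(A\cap I_e))>0$. The set $\Phi^{\max e}_{s,i}(A\cap I_e)$ is a finite union of sets $B_{i,j}$, so there is $j$ with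
$$s\subseteq t_{i,j}\subseteq s\cup A,\qquad v_{i,j}<\max e<f(i),\qquad\mu(A\cap B_{i,j})>0.$$
Then $(t_{i,j},A\cap B_{i,j})$ is a condition extending both $(s,A)$ and $(t_{i,j},B_{i,j})$, so it forces $\dot f(i)=v_{i,j}<f(i)$. Since $(s,A)$ and $m_0$ were arbitrary, $\Vdash f\not\le^*\dot f$. $\square$

## 7. Building an ultrafilter from compact families

**Lemma 8.** *Let $\kappa=\mathfrak c$ be regular and let $F=\{f_\xi:\xi<\kappa\}$ be $\le^*$-increasing and unbounded. Then there is a nonprincipal ultrafilter $U$ satisfying $(\dagger)_F$.*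

We build $U$ in $\kappa$ steps and treat one sequence $(\mathcal Y_i)$ per step. To make some $f$ work for it, we must exclude from $U$ every set $Z$ that contains no $e\in\mathcal Y_i$ with $e\subseteq f(i)$, for any $i$. There may be $\mathfrak c$ many such $Z$, so we cannot list their complements one by one and still have fewer than $\kappa$ generators. But they form a *compact* subset of $\mathcal P(\omega)=2^\omega$. So we count compact families of generators instead of generators; compactness also yields bounds $h$ which an $f\in F$ can escape.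

*Proof.* **Step 1: the set-up.** Enumerate $\mathcal P(\omega)=\{D_\xi:\xi<\kappa\}$ and all sequences $(\mathcal Y^\xi_i)_i$ of subsets of $[\omega]^{<\omega}\setminus\{\emptyset\}$, $\xi<\kappa$; there are $\mathfrak c$ of them. We build an increasing sequence of families $\mathcal C_\xi$ of nonempty compact subsets of $2^\omega$ with $|\mathcal C_\xi|\le|\xi|+\aleph_0$ such that $\bigcup\mathcal C_\xi$ has the finite intersection property. Let $U_\xi$ be the filter generated by $\bigcup\mathcal C_\xi$. Start with $\mathcal C_0=\{\{\omega\setminus n\}:n\in\omega\}$ and take unions at limits. Call a set *positive* for a filter if it meets all its members.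

**Step 2: stage $\xi$, deciding $D_\xi$.** If $D_\xi$ is $U_\xi$-positive, add $\{D_\xi\}$ to the family. Otherwise $D_\xi$ is disjoint from a member of $U_\xi$, so $\omega\setminus D_\xi\in U_\xi$ already. Call the result $\mathcal C'$, with filter $U'$, and write $\mathcal Y_i=\mathcal Y^\xi_i$.

**Step 3: stage $\xi$, Case 1.** Some $U'$-positive $X$ contains no element of some $\mathcal Y_i$. Add $\{X\}$. The hypothesis of $(\dagger)_F$ on $(\mathcal Y_i)$ then fails for the final $U$.

**Step 4: stage $\xi$, Case 2.** Otherwise every $U'$-positive set contains an element of every $\mathcal Y_i$. For a finite sequence $\mathcal D=(C_1,\dots,C_p)$ from $\mathcal C'$ (repetitions allowed) let $K_{\mathcal D}=\{X_1\cap\dots\cap X_p:X_l\in C_l\}$. It is a continuous image of $C_1\times\dots\times C_p$, so it is compact, and $K_{\mathcal D}\subseteq U'$. We claim that for each $i$ there is $n$ such that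
$$X\in K_{\mathcal D},\ X\subseteq P_0\cup\dots\cup P_i\ \Longrightarrow\ \text{some }P_j\cap n\text{ contains an element of }\mathcal Y_i.\tag{5}$$
The set of tuples $(X,P_0,\dots,P_i)$ with $X\in K_{\mathcal D}$ and $X\subseteq\bigcup_jP_j$ is closed in $K_{\mathcal D}\times(2^\omega)^{i+1}$, hence compact. The set of tuples satisfying the conclusion of (5) for $n$ depends only on the sets $P_j\cap n$, so it is open, and it increases with $n$. These open sets cover: if every $P_j$ were disjoint from some member of $U'$, then $X$ would be disjoint from a member of $U'$, which is impossible as $X\in U'$. So some $P_j$ is $U'$-positive and contains some $e\in\mathcal Y_i$; any $n>\max e$ works for this tuple. By compactness one $n$ works for all tuples. Let $h_{\mathcal D}(i)$ be the least such $n$.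

There are fewer than $\kappa$ sequences $\mathcal D$. For each choose $\xi_{\mathcal D}$ with $f_{\xi_{\mathcal D}}\not\le^*h_{\mathcal D}$. By regularity there is $\zeta<\kappa$ above all $\xi_{\mathcal D}$; since $F$ is increasing, $f=f_\zeta$ satisfies $f\not\le^*h_{\mathcal D}$ for all $\mathcal D$. Let
$$\mathcal Z=\{Z\subseteq\omega:\forall i\ \forall e\in\mathcal Y_i\ (e\subseteq f(i)\Rightarrow e\not\subseteq Z)\}.$$
This set is closed, being defined by clopen requirements on $Z$, and contains $\emptyset$, since no $e\in\mathcal Y_i$ is empty. Add the nonempty compact set $\{\omega\setminus Z:Z\in\mathcal Z\}$.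

**Step 5: the finite intersection property persists.** In Step 2 and Case 1 we added a positive set. In Case 2 we must show that $X\not\subseteq Z_1\cup\dots\cup Z_r$ for $X\in K_{\mathcal D}$ and $Z_1,\dots,Z_r\in\mathcal Z$. Suppose $X\subseteq Z_1\cup\dots\cup Z_r$. Since $f\not\le^*h_{\mathcal D}$, pick $i\ge r$ with $f(i)>h_{\mathcal D}(i)$. Apply (5) with $n=h_{\mathcal D}(i)$ to the $i+1$ sets $Z_1,\dots,Z_r,\emptyset,\dots,\emptyset$. As elements of $\mathcal Y_i$ are nonempty, some $Z_j$ contains some $e\in\mathcal Y_i$ with $e\subseteq h_{\mathcal D}(i)\subseteq f(i)$, contradicting $Z_j\in\mathcal Z$.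

**Step 6: $(\dagger)_F$ holds.** Let $U=\bigcup_\xi U_\xi$. By $\mathcal C_0$ and Step 2 it is a nonprincipal ultrafilter. Let $(\mathcal Y_i)=(\mathcal Y^\xi_i)$ be such that every $E\in U$ contains an element of every $\mathcal Y_i$. Then Case 1 did not occur at stage $\xi$; let $f$ and $\mathcal Z$ be as in Case 2. Let $E\in U$ and $m\in\omega$. Then $E\setminus m\in U$. The complements of members of $\mathcal Z$ are in $U$, so $E\setminus m\notin\mathcal Z$: there are $i$ and $e\in\mathcal Y_i$ with $e\subseteq(E\setminus m)\cap f(i)$. As $e\ne\emptyset$, we have $f(i)>m$. Thus the set of $i$ for which some $e\in\mathcal Y_i$ satisfies $e\subseteq E\cap f(i)$ contains, for every $m$, an element with $f(i)>m$; so it is infinite. $\square$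

## 8. Unbounded families along finite support iterations

Let $\kappa$ be regular uncountable and let $F=\{f_\xi:\xi<\kappa\}$ be $\le^*$-increasing and unbounded. Then $F$ is bounded as soon as one function is $\ge^*$ cofinally many $f_\xi$. Lemma 7 takes care of single steps $Q_U$. We also need small posets and limit stages.

**Lemma 9.** *A poset $Q$ with $|Q|<\kappa$ preserves unboundedness of $F$.*

*Proof.* Suppose $p\Vdash\forall\xi\ f_\xi\le^*\dot f$. For each $\xi$ pick $q_\xi\le p$ and $m_\xi$ with $q_\xi\Vdash\forall i\ge m_\xi\ f_\xi(i)\le\dot f(i)$. Since $|Q\times\omega|<\kappa$ and $\kappa$ is regular, $(q_\xi,m_\xi)$ is a fixed pair $(q,m)$ for $\kappa$ many $\xi$. Let $h(i)=\min\{j:\exists r\le q\ r\Vdash\dot f(i)=j\}$. For these $\xi$ and $i\ge m$, a witness $r$ for $h(i)$ forces $f_\xi(i)\le\dot f(i)=h(i)$, so $f_\xi(i)\le h(i)$. Hence $h$ bounds $F$, a contradiction. $\square$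

Recall that a finite support iteration of ccc posets is ccc. At a limit $\delta$ we have $P_\delta=\bigcup_{\alpha<\delta}P_\alpha$, identifying a condition with its restriction to any $\alpha<\delta$ that contains its support.

**Lemma 10.** *Let $P_\delta$ be the limit of a finite support iteration of ccc posets, $\delta$ a limit ordinal. If each $P_\alpha$, $\alpha<\delta$, forces $F$ unbounded, so does $P_\delta$.*

*Proof.* Let $\dot f$ be a $P_\delta$-name for an element of $\omega^\omega$. If $\mathrm{cf}(\delta)>\omega$, then by ccc $\dot f$ is equivalent to a $P_\alpha$-name for some $\alpha<\delta$, and we are done.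

Let $\delta=\sup_n\delta_n$ with $\delta_n<\delta$ increasing. We approximate $\dot f$ at stage $\delta_n$ by its smallest still possible values. In $V[G_{\delta_n}]$ let
$$f^n(i)=\min\{j:\exists q\in P_\delta\ (q\restriction\delta_n\in G_{\delta_n},\ q\Vdash\dot f(i)=j)\}.$$
Such $q$ exist because the restrictions to $\delta_n$ of conditions deciding $\dot f(i)$ are dense in $P_{\delta_n}$. Since $F$ is unbounded in $V[G_{\delta_n}]$, there is $\xi_n<\kappa$ with $f_{\xi_n}\not\le^*f^n$. Fix names for the $\xi_n$; by ccc there are only countably many possible values over all $n$, so in $V$ they are bounded by some $\xi^*<\kappa$. Let $g=f_{\xi^*}$. Since $F$ is increasing, every $P_{\delta_n}$ forces $g\not\le^*f^n$.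

Suppose $p\in P_\delta$ and $m$ are such that $p\Vdash\forall i\ge m\ g(i)\le\dot f(i)$. By finite supports $p\in P_{\delta_n}$ for some $n$. Let $G_{\delta_n}\ni p$ be generic and choose $i\ge m$ with $g(i)>f^n(i)=j$, witnessed by $q$. Pick $r\in G_{\delta_n}$ below $p$ and $q\restriction\delta_n$. Then $r\cup q\restriction[\delta_n,\delta)$ extends $p$ and $q$ and forces $\dot f(i)=j<g(i)$, a contradiction. So $\Vdash g\not\le^*\dot f$. $\square$

## 9. The iterations of length $\kappa^+$ and $\omega_1$

We use these textbook facts. Under MA, $\mathfrak c$ is regular, $2^\theta=\mathfrak c$ for infinite $\theta<\mathfrak c$, and $\mathfrak b=\mathfrak d=\mathfrak c$; under CH all this is trivial. $\mathrm{MA}_{<\kappa}$ follows from its instances for ccc posets of size $<\kappa$, and it implies $\mathfrak b\ge\kappa$.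

*Proof of Theorems 1 and 2.* **Step 1: the ground model.** Let $V\models$ MA and $\mathfrak c=\kappa$. Then $\kappa$ is regular, and for infinite $\theta<\kappa$ we have $\kappa^\theta=(2^\theta)^\theta=2^\theta=\kappa$, so $\kappa^{<\kappa}=\kappa$. Enumerate $\omega^\omega=\{g_\xi:\xi<\kappa\}$ and, using $\mathfrak b=\kappa$, choose $f_\xi$ recursively with $f_\zeta,g_\zeta\le^*f_\xi$ for all $\zeta<\xi$. Then $F=\{f_\xi:\xi<\kappa\}$ is $\le^*$-increasing. It is unbounded: a bound $h$ would have $h+1=g_\zeta$ for some $\zeta$, and then $h+1\le^*f_{\zeta+1}\le^*h$.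

**Step 2: the iteration.** Let $\langle P_\alpha,\dot Q_\alpha:\alpha<\kappa^+\rangle$ be a finite support iteration of ccc posets of size $\le\kappa$ defined as follows, where $V_\alpha=V^{P_\alpha}$.

* For even $\alpha$ (including limits), $\dot Q_\alpha$ names $Q_{U_\alpha}$, where $U_\alpha\in V_\alpha$ is an ultrafilter satisfying $(\dagger)_F$ in $V_\alpha$.
* For each $\beta<\kappa^+$ let $\langle\dot R_{\beta,\gamma}:\gamma<\kappa\rangle$ list $P_\beta$-names for all posets in $V_\beta$ whose underlying set is an ordinal $\theta<\kappa$. There are at most $\kappa$ of them, since $V_\beta\models\kappa^{<\kappa}=\kappa$ by Step 3. Fix a map from the odd ordinals below $\kappa^+$ to $\kappa^+\times\kappa$ taking each value cofinally often. If $\alpha$ is odd with value $(\beta,\gamma)$, then $\dot Q_\alpha$ names $\dot R_{\beta,\gamma}$ if $\beta\le\alpha$ and this poset is ccc in $V_\alpha$, and the trivial poset otherwise.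

**Step 3: the induction that keeps the construction going.** We show by induction on $\alpha<\kappa^+$:

1. *$P_\alpha$ is ccc with a dense subset $\Delta_\alpha$ of size $\le\kappa$.* At a successor, let $\langle\dot q_\xi:\xi<\kappa\rangle$ be names enumerating $\dot Q_\alpha$. Given $(p,\dot q)\in P_{\alpha+1}$, extend $p$ to decide an index $\xi$ with $\dot q=\dot q_\xi$ and then to lie in $\Delta_\alpha$. So the pairs $(p,\dot q_\xi)$ with $p\in\Delta_\alpha$ form a dense set. At limits take $\bigcup_{\beta<\alpha}\Delta_\beta$, using finite supports and $|\alpha|\le\kappa$.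
2. *$V_\alpha\models\mathfrak c=\kappa=\kappa^{<\kappa}$ and $\kappa$ is regular.* Cardinals and cofinalities are preserved by ccc. Let $\omega\le\theta<\kappa$. A function from $\theta$ to $\kappa$ in $V_\alpha$ has a nice name, given by $\theta$ many countable antichains of $\Delta_\alpha$ labeled with values in $\kappa$; so there are at most $(\kappa^{\aleph_0})^\theta=\kappa$ of them. (For $\kappa=\aleph_1$ take $\theta=\omega$.) Thus $\kappa^{<\kappa}=\kappa$ and $\mathfrak c\le\kappa$ in $V_\alpha$. Also $\mathfrak c\ge\kappa$, as $V$ already has $\kappa$ reals.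
3. *$F$ is unbounded in $V_\alpha$.* This holds at limits by Lemma 10, at successors of even ordinals by Lemma 7, and at successors of odd ordinals by Lemma 9, each of the last two applied in the preceding model. $F$ stays $\le^*$-increasing.

By 2 and 3, Lemma 8 applies in $V_\alpha$, so $U_\alpha$ exists; moreover $Q_{U_\alpha}$ is ccc and $|Q_{U_\alpha}|\le\mathfrak c=\kappa$ there.

**Step 4: $\mathfrak b\le\kappa$ and $\mathfrak c\le\kappa^+$ in the final model.** Let $W=V^{P_{\kappa^+}}$. By Lemma 10, $F$ is unbounded in $W$, so $\mathfrak b\le\kappa$. The poset $P_{\kappa^+}$ is ccc with the dense subset $\bigcup_{\alpha<\kappa^+}\Delta_\alpha$ of size $\le\kappa^+$. Every function from $\omega$ to $\kappa^+$ is bounded, so $(\kappa^+)^{\aleph_0}=\kappa^+\cdot\kappa^{\aleph_0}=\kappa^+$ in $V$; counting nice names gives $\mathfrak c\le\kappa^+$ in $W$. A nice name for a subset of $\kappa$ involves at most $\kappa$ conditions, each in some $P_\alpha$ with $\alpha<\kappa^+$, so by regularity of $\kappa^+$ every subset of $\kappa$ in $W$ lies in some $V_\alpha$, $\alpha<\kappa^+$.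 Coding a family of at most $\kappa$ reals by a subset of $\kappa$, we see that every such family in $W$ lies in some $V_\alpha$.

**Step 5: $\mathrm{MA}_{<\kappa}$ and $\mathfrak b=\kappa$.** Let $R\in W$ be a ccc poset on some $\theta<\kappa$, together with fewer than $\kappa$ dense subsets. All this is coded by a subset of $\kappa$, so it lies in some $V_\beta$, and there $R$ is the interpretation of some $\dot R_{\beta,\gamma}$. For $\beta\le\alpha<\kappa^+$, $R$ is ccc in $V_\alpha$, because an uncountable antichain in $V_\alpha$ would be one in $W$. Choose an odd $\alpha\ge\beta$ with value $(\beta,\gamma)$. At stage $\alpha$ we forced with $R$, which adds a filter meeting the given dense sets. By the reduction to small posets, $W\models\mathrm{MA}_{<\kappa}$, and therefore $\mathfrak b\ge\kappa$. Hence $\mathfrak b=\kappa$. (For $\kappa=\aleph_1$, $\mathrm{MA}_{<\aleph_1}$ and $\mathfrak b\ge\aleph_1$ hold anyway, and the odd stages may be taken trivial.)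

**Step 6: the large invariants.** Any family in $W$ of at most $\kappa$ elements of $\mathcal Z_0$, or of codes of null sets, or of subsets of $\omega$, lies in $V_\alpha$ for some even $\alpha<\kappa^+$. The poset $Q_{U_\alpha}$ adds an infinite set almost disjoint from all elements of $\mathcal Z_0\cap V_\alpha$ (by (G1) and (G2)), a random real over $V_\alpha$ (by Lemma 6), and an infinite set not split by any element of $V_\alpha$ (by (G3)). So no family of size $\le\kappa$ witnesses $\mathrm{cov}^*(\mathcal Z_0)$, $\mathrm{cov}(\mathcal N)$ or $\mathfrak s$; for $\mathrm{cov}(\mathcal N)$ recall that every null set is contained in one with a code. All three are $\ge\kappa^+$, and they are $\le\mathfrak c\le\kappa^+$. Thus in $W$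
$$\mathfrak b=\kappa<\mathrm{cov}^*(\mathcal Z_0)=\mathrm{cov}(\mathcal N)=\mathfrak s=\mathfrak c=\kappa^+ .$$
This is Theorem 2, and the case $\kappa=\aleph_1$ gives Theorem 1. $\square$

In particular, ZFC does not prove $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak b$.

*Proof of Theorem 3.* **Step 1: a short iteration.** Let $V\models$ MA and $\mathfrak c=\lambda>\aleph_1$, and let $F=\{f_\xi:\xi<\lambda\}$ be $\le^*$-increasing and unbounded, obtained as in Step 1 of the previous proof. Take the finite support iteration of length $\omega_1$ of $Q_{U_\alpha}$, with $U_\alpha\in V_\alpha$ satisfying $(\dagger)_F$. As before, for every $\alpha\le\omega_1$ the poset $P_\alpha$ is ccc with a dense subset of size $\le\lambda$; so $V_\alpha\models\mathfrak c=\lambda$ by counting nice names (as $\lambda^{\aleph_0}=\lambda$), $\lambda$ is regular, and $F$ remains unbounded by Lemmas 7 and 10. So the $U_\alpha$, $\alpha<\omega_1$, exist by Lemma 8.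

**Step 2: $\mathfrak d=\lambda$.** In $V_{\omega_1}$ suppose some family of fewer than $\lambda$ functions is dominating. By regularity of $\lambda$ one of its members dominates $\lambda$ many $f_\xi$, hence all of $F$, since $F$ is increasing. This contradicts unboundedness. So $\mathfrak d=\lambda=\mathfrak c$.

**Step 3: $\mathrm{non}^*(\mathcal Z_0)\le\aleph_1$.** Let $a_\alpha$ be the set added at stage $\alpha$. By ccc and $\mathrm{cf}(\omega_1)>\omega$, every $b\in\mathcal Z_0$ in $V_{\omega_1}$ lies in some $V_\alpha$, $\alpha<\omega_1$, and then $a_\alpha\cap b$ is finite by (G2). So $\{a_\alpha:\alpha<\omega_1\}$ is a witness.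

**Step 4: $\mathrm{non}^*(\mathcal Z_0)$ is uncountable.** Given infinite sets $a_n$ ($n\in\omega$), pick infinite $b_n\subseteq a_n$ in $\mathcal Z_0$ by tallness, and $b\in\mathcal Z_0$ with $b_n\subseteq^*b$ for all $n$ by the P-property. Then $b$ meets every $a_n$ in an infinite set, so $\{a_n:n\in\omega\}$ is not a witness. Hence $\mathrm{non}^*(\mathcal Z_0)=\aleph_1<\mathfrak d=\mathfrak c=\lambda$ in $V_{\omega_1}$. $\square$
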